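# Derived isogenies of abelian varieties and reduction modulo $p$

## 1. Elliptic curves: derived isogenous means isomorphic

Fix an algebraically closed field $\Omega$. An abelian variety $X$ has a bounded derived category $D^b(X)$ of coherent sheaves, and each Brauer class $\alpha\in\mathrm{Br}(X)$ gives a variant $D^b(X,\alpha)$ built from twisted sheaves. We first recall what these are.

**Definition (twisted sheaves).** A class $\alpha\in \mathrm{Br}(X)$ is represented by a $\mathbb G_m$-gerbe on $X$. A sheaf on the gerbe splits according to the weights of $\mathbb G_m$; the sheaves of weight one are the $\alpha$-twisted sheaves, and $D^b(X,\alpha)$ is the bounded derived category of the coherent ones. Concretely, an $\alpha$-twisted sheaf is given by sheaves on an étale cover with gluing maps that satisfy the cocycle condition only up to a scalar cocycle representing $\alpha$.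

*Example.* Let $\ell$ be invertible in $\Omega$, $\zeta$ a primitive $\ell$-th root of unity, and let $(\mathbb Z/\ell)^2$ act freely on $Y'$ with quotient $Y$. On functions $v$ on $\mathbb Z/\ell$ put $(Cv)(b)=\zeta^bv(b)$ and $(Sv)(b)=v(b+1)$. Then $SC=\zeta CS$, so $C,S$ make $(\mathbb Z/\ell)^2$ act on the trivial bundle $Y'\times\Omega^\ell$ only up to scalars. The bundle does not descend through these maps to a bundle on $Y$. It descends to a twisted bundle whose endomorphism sheaf is an ordinary Azumaya algebra. Section 8 is built on this example.

Over a point of $X$ the gerbe is trivial, so there is a twisted skyscraper sheaf $k(x)$, unique up to isomorphism. All varieties to which we apply Brauer classes are smooth projective and all classes come from Azumaya algebras, so the usual formalism holds: $\otimes$, $R\mathcal Hom$, flat base change, projection formula, Grothendieck and Serre duality. A kernel $P\in D^b(X\times Y,\alpha^{-1}\boxtimes\beta)$ defines $\Phi_P:D^b(X,\alpha)\to D^b(Y,\beta)$, $\Phi_P(F)=R\mathrm{pr}_{Y*}(\mathrm{pr}_X^*F\otimes P)$. Such a functor is called a twisted Fourier–Mukai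 functor.

**Definition (derived isogeny).** Abelian varieties $X,Y$ over $\Omega$ are derived isogenous if there are abelian varieties $X=X_0,\dots,X_n=Y$ over $\Omega$, classes $\alpha_i\in\mathrm{Br}(X_i)$, $\beta_{i+1}\in\mathrm{Br}(X_{i+1})$ and $\Omega$-linear exact (twisted Fourier–Mukai) equivalences $D^b(X_i,\alpha_i)\simeq D^b(X_{i+1},\beta_{i+1})$ for $0\le i<n$. Over a field $F$ that is not algebraically closed, derived isogenous means derived isogenous after base change to $\overline F$.

An equivalence commutes with Serre functors, which here are the shifts $[\dim X]$ and $[\dim Y]$ because canonical bundles are trivial. Applied to $\Phi(k(x))$, a nonzero bounded complex, this gives $\dim X=\dim Y$. So all varieties in a chain have the same dimension.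

The problem, from Zhiyuan Li, Ziwei Lu and Zhichao Tang, "Derived isogenies between abelian varieties", arXiv:2510.22612 (2025), asks whether derived isogeny survives reduction. Let $R$ be a discrete valuation ring with fraction field $K$ and residue field $k$ of characteristic $p>0$, and let $\mathcal X,\mathcal Y$ be abelian schemes over $R$. If $\mathcal X_{\overline K}$ and $\mathcal Y_{\overline K}$ are derived isogenous, must $\mathcal X_{\overline k}$ and $\mathcal Y_{\overline k}$ be derived isogenous?

In relative dimension one the answer is yes, and the proof is short. It uses a lemma that we shall need throughout.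

**Lemma 1 (points to points means a graph).** Let $T$ be a smooth variety and $Z$ a smooth projective variety over an algebraically closed field $k$, and let $\mathcal E$ be a bounded coherent (twisted) complex on $T\times Z$. The set $T_0$ of $t\in T(k)$ such that $Li_t^*\mathcal E$, its derived restriction to $\{t\}\times Z$, is a skyscraper sheaf of length one in degree $0$ is open. Over $T_0$, $\mathcal E$ is an invertible (twisted) sheaf on the graph of a morphism $T_0\to Z$.

*Proof.* Let $t\in T_0$. We repeatedly replace $T$ by a neighborhood of $t$. Since $T\times Z\to T$ is proper, a closed subset of $T\times Z$ that misses $\{t\}\times Z$ disappears after such a shrinking.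

Let $b$ be the top degree of $\mathcal E$. If $b>0$, right exactness gives $\mathcal H^b(\mathcal E)|_t=\mathcal H^b(Li_t^*\mathcal E)=0$, so $\mathcal H^b(\mathcal E)=0$ after shrinking. Repeating, we may assume $\mathcal E$ lives in degrees $\le0$. Put $\mathcal F=\mathcal H^0(\mathcal E)$. The triangle $\tau^{<0}\mathcal E\to\mathcal E\to\mathcal F$ gives the exact piece
$$0=\mathcal H^{-1}(Li_t^*\mathcal E)\to \mathcal H^{-1}(Li_t^*\mathcal F)\to\mathcal H^0(Li_t^*\tau^{<0}\mathcal E)=0,$$
so $Tor_1(\mathcal F,k(t))=0$. By the local criterion, $\mathcal F$ is $T$-flat at all points over $t$, hence everywhere after shrinking, flatness being an open condition. Now $Li_t^*\mathcal F=\mathcal F|_t$, and $Li_t^*\mathcal E\to Li_t^*\mathcal F$ is an isomorphism because both are sheaves in degree $0$ and $\mathcal H^0$ agrees. So $Li_t^*\tau^{<0}\mathcal E=0$. Its top cohomology vanishes along the fiber, and after shrinking $\tau^{<0}\mathcal E=0$. Thus $\mathcal E=\mathcal F$ is a $T$-flat sheaf.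

Let $\Sigma$ be its scheme-theoretic support. It is proper over $T$ and its fiber over $t$ is one point, so it is finite over $T$ after shrinking. Over the strict henselization of $T$ at $t$, $\Sigma$ is finite and local, hence strictly henselian, and the gerbe is trivial on it. So étale locally on $T$ we may regard $\mathcal E$ as an $\mathcal O_\Sigma$-module. It is finite and flat over $\mathcal O_T$ with fiber of length one at $t$, hence locally free of rank one over $\mathcal O_T$. In
$$\mathcal O_T\to\mathcal O_\Sigma\hookrightarrow\mathcal End_{\mathcal O_T}(\mathcal E)=\mathcal O_T$$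
the composite is the identity and the second map is injective, so both are isomorphisms. Hence $\Sigma\to T$ is an isomorphism (this can be tested étale locally), $\mathcal E$ is invertible on $\Sigma$, and a neighborhood of $t$ lies in $T_0$. $\square$

**Proposition 2.** Derived isogenous elliptic curves over an algebraically closed field $\Omega$ are isomorphic.

*Proof.* It suffices to treat one equivalence. By Tsen's theorem the Brauer groups of $X$ and $Y$ vanish, so we have an equivalence $\Phi:D^b(X)\to D^b(Y)$ given by a kernel.

**Step A: the action on rank and degree.** The aim is to replace $\Phi$ by an equivalence that preserves the class of a point. By Riemann–Roch, $\chi(A,B)=\sum(-1)^i\dim\mathrm{Hom}(A,B[i])$ equals $\mathrm{rk}A\deg B-\deg A\,\mathrm{rk}B$. So $K_0$ modulo the kernel of $\chi$ is $\mathbb Z^2$ via $(\mathrm{rk},\deg)$, with the determinant form. $\Phi$ preserves $\chi$, so it acts by a matrix in $SL_2(\mathbb Z)$. On $D^b(Y)$, tensoring with a line bundle of degree one acts by $(r,d)\mapsto(r,d+r)$. Mukai's equivalence $D^b(Y)\simeq D^b(\hat Y)\simeq D^b(Y)$ sends $k(y)$ to a line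 bundle of degree $0$ and $\mathcal O$ to $k(0)[-1]$, so it acts by $(r,d)\mapsto(d,-r)$. These two matrices generate $SL_2(\mathbb Z)$. Composing with such autoequivalences of $D^b(Y)$, we may assume that $\Phi$ fixes $(0,1)$.

**Step B: points go to shifted points.** Put $A=\Phi(k(x))$, so $\mathrm{End}(A)=\Omega$ and $A$ has class $(0,1)$. On a smooth curve a bounded complex is the direct sum of its shifted cohomology sheaves. As $A$ is indecomposable, $A=F[m]$ with $F$ an indecomposable sheaf. $F$ has rank $0$, so it is torsion, hence supported at one point and of the form $\mathcal O/\mathfrak m_y^n$. Its endomorphism ring has dimension $n$, so $n=1$ and $\Phi(k(x))\cong k(y)[m]$.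

**Step C: an isomorphism of curves.** By Lemma 1, applied to shifts of the kernel, the set of $x$ with a given $m$ is open. $X$ is irreducible, so $m$ is constant, and $\Phi(k(x))\cong k(f(x))[m]$ for a morphism $f:X\to Y$. Suppose $y\notin f(X)$. Then $\mathrm{Hom}(k(x),\Phi^{-1}(k(y))[i])=0$ for all $x$ and $i$. By Serre duality $\mathrm{Hom}(C,k(x)[i])=0$ for all $x,i$, where $C=\Phi^{-1}(k(y))\ne0$. This is false for $x$ in the support of the top cohomology sheaf of $C$. So every $y$ equals some $f(x)$, and $\Phi^{-1}(k(y))\cong k(x)[-m]$. Lemma 1 for $\Phi^{-1}$ (its kernel is that of the right adjoint, given by Grothendieck duality) yields a morphism $f':Y\to X$ inverse to $f$ on points. $X$ and $Y$ are reduced and separated, so $f'$ and $f$ are inverse isomorphisms. After a translation $f$ is an isomorphism of elliptic curves. $\square$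

**Corollary 3.** For abelian schemes of relative dimension $1$ over a discrete valuation ring with residue characteristic $p>0$, derived isogenous generic fibers imply derived isogenous special fibers.

*Proof.* Over the local ring $R$ both curves have Weierstrass equations with unit discriminant, so $j(\mathcal X),j(\mathcal Y)\in R$. By Proposition 2, $\mathcal X_{\overline K}\cong\mathcal Y_{\overline K}$, so these elements are equal. Hence their images in $k$ agree and $\mathcal X_{\overline k}\cong\mathcal Y_{\overline k}$. $\square$

What changes for $g\ge2$? In dimension one, a derived isogeny remembers the isomorphism class. In higher dimension it remembers much less, and what it forgets interacts with $p$.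

## 2. Isogenies of square degree and how their kernels reduce

Two abelian varieties are principally isogenous if there is an isogeny between them whose degree is a perfect square. We take the following results as known.

(i) Over an algebraically closed field of characteristic $0$, two abelian varieties of dimension $g\ge2$ are derived isogenous if and only if they are principally isogenous; two elliptic curves are derived isogenous if and only if they are isomorphic.

(ii) Over an algebraically closed field of characteristic $p>2$, abelian varieties of dimension $g\ge2$ that admit a principal isogeny of degree prime to $p$ are derived isogenous.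

(iii) If the residue field $k$ of a discrete valuation ring has characteristic $0$, then derived isogenous generic fibers imply derived isogenous special fibers.

The natural first attempt for $\operatorname{char}K=0$ and $g\ge 2$ is to take the isogeny of square degree given by (i) and reduce it.

**Lemma 4.** Let $R$ be a discrete valuation ring, and $\mathcal X,\mathcal Y$ abelian schemes over $R$. If there is an isogeny $\mathcal X_{\overline K}\to\mathcal Y_{\overline K}$ of degree $n$, there is an isogeny $\mathcal X_{\overline k}\to\mathcal Y_{\overline k}$ of degree $n$.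

*Proof.* The isogeny $\varphi$, together with an isogeny $\psi$ such that $\psi\varphi=[N]$, is defined over a finite extension $K'/K$. Then $\varphi\psi\varphi=[N]\varphi$, so $\varphi\psi=[N]$. By Krull–Akizuki the integral closure of $R$ in $K'$ is a Dedekind domain whose residue fields at its maximal ideals are finite over $k$. Localizing at a maximal ideal gives a discrete valuation ring $R'$ dominating $R$. By the Néron property of abelian schemes, $\varphi$ and $\psi$ extend uniquely to homomorphisms over $R'$, and $\psi\varphi=[N]$, $\varphi\psi=[N]$ still hold. So $\varphi$ is an isogeny on each fiber, hence flat on each fiber, hence flat. It is proper and quasi-finite, hence finite, and its degree is constant. The residue field of $R'$ is algebraic over $k$, so the special fiber gives the claim over $\overline k$. $\square$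

If the degree is prime to $p$, result (ii) finishes the argument for $p>2$. If $p$ divides the degree, the reduced isogeny still has square degree, but its kernel may have changed type. We look at this by hand.

Let $k$ be algebraically closed of characteristic $p$. The finite commutative group schemes of order $p$ over $k$ are $\mathbb Z/p$, $\mu_p$ and $\alpha_p$. Cartier duality $A\mapsto A^D$ exchanges $\mathbb Z/p$ and $\mu_p$ and fixes $\alpha_p$. Let $E/k$ be an ordinary elliptic curve, so $E[p]\cong\mathbb Z/p\times\mu_p$. Lift a Weierstrass equation to get $\mathcal E$ over $W(k)$, and pass to a finite extension $R$ of $W(k)$ over which the $p$-torsion of the generic fiber is rational. $R$ is a complete discrete valuation ring with residue field $k$. The connected part $\mathcal E[p]^0$ has order $p$, since $E[p]^0\cong\mu_p$. The generic fiber $\mathcal E_K[p]\cong(\mathbb Z/p)^2$ has $p+1$ subgroups of order $p$. One is $(\mathcal E[p]^0)_K$. Let $G_K$ be any other one, and $G\subset\mathcal E[p]$ its closure, a finite flat subgroup scheme of order $p$. If $G_k$ were connected, then $G$ would be connected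 ($R$ is henselian), so $G\subset\mathcal E[p]^0$, with equality by orders, a contradiction. So $G_k$ is not connected; having order $p$, it is étale:
$$G_k\cong\mathbb Z/p . \tag{1}$$
Now compare three isogenies out of $\mathcal E\times\mathcal E$ over $R$, all of degree $p^2$ and all with generic kernel $(\mathbb Z/p)^2$ over $\overline K$. The quotients by $G\times\mathcal E[p]^0$, by $\mathcal E[p]^0\times \mathcal E[p]^0$ and by $G\times G$ have special kernels $\mathbb Z/p\times\mu_p$, $\mu_p^2$ and $(\mathbb Z/p)^2$.

The first kernel has the form $A\times A^D$. We shall prove (Proposition 9) that such an isogeny always gives a derived isogeny, in any characteristic. The third kernel does not have this form, because its étale part is larger than its multiplicative part. Here the first approach stops: the degree is still a square, but the construction no longer applies. The question becomes whether the imbalance between étale and multiplicative parts is an obstruction to being derived isogenous. It is, and to say so we need some counting.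

## 3. Counting étale, multiplicative and local-local parts

Let $k$ be algebraically closed of characteristic $p$. A finite commutative group scheme $A$ over $k$ is canonically a product
$$A=A_{p'}\times A_{et}\times A_{mult}\times A_{ll}$$
of its prime-to-$p$ part and its étale, multiplicative (connected with étale dual) and local-local (connected with connected dual) $p$-parts. There are no nonzero homomorphisms between parts of different types. Let $e(A),\mu(A),l(A)$ be $\log_p$ of the orders of $A_{et},A_{mult},A_{ll}$. An exact sequence is the product of exact sequences of the four types, so $e,\mu,l$ are additive in exact sequences. Also $e(A^D)=\mu(A)$.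

For an isogeny $f$ put $e(f)=e(\ker f)$, similarly $\mu(f),l(f)$, and
$$\delta(f)=e(f)-\mu(f).$$
From $0\to\ker f\to\ker(f'f)\to\ker f'\to0$ these are additive under composition.

*Example.* On an ordinary elliptic curve, $[p]$ has kernel $\mathbb Z/p\times\mu_p$, so $\delta([p])=0$. The quotient by $\mathbb Z/p$ has $\delta=1$, and Frobenius, with kernel $\mu_p$, has $\delta=-1$. On a supersingular curve Frobenius has kernel $\alpha_p$, so $l=1$ and $\delta=0$.

Let $\dim X=g$ and let $f_X$ be the $p$-rank, so $e([n]_X)=f_Xv_p(n)$. If $f:X\to Y$ is an isogeny, $f\circ[n]_X=[n]_Y\circ f$ gives $e([n]_X)=e([n]_Y)$, so the $p$-rank is an isogeny invariant. Since $X[n]^D\cong\hat X[n]$ and $X$, $\hat X$ are isogenous, $\mu([n]_X)=e([n]_{\hat X})=f_Xv_p(n)$. Hence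
$$\delta([n])=0,\qquad l([n])=(2g-2f_X)\,v_p(n),\qquad \deg[n]=n^{2g}. \tag{2}$$
A quasi-isogeny is an element $h\in\mathrm{Hom}(X,Y)\otimes\mathbb Q$ such that some $nh$, $n\ge1$, is an isogeny. Put $e(h)=e(nh)-e([n])$. If $h=n^{-1}f=m^{-1}f'$ then $mf=nf'$, so this is well defined. In this way $e,\mu,l,\delta$ extend additively and $\deg$ extends multiplicatively to quasi-isogenies. The degree is defined over any algebraically closed field.

**Definition (balanced).** A quasi-isogeny $h$ is balanced if $\deg h\in(\mathbb Q^*)^2$ and, when $\operatorname{char}k=p>0$, also $\delta(h)=0$.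

In characteristic $p$, a balanced $h$ has $l(h)=v_p(\deg h)-2e(h)$, which is even. Balanced quasi-isogenies are closed under composition and inversion and contain all $[n]$ by (2).

Here are the results.

**Theorem 5.** Let $X,Y$ be abelian varieties over an algebraically closed field $k$ of any characteristic with $D^b(X,\alpha)\simeq D^b(Y,\beta)$. Then there are abelian varieties $B,Q$, a finite subgroup scheme $K\subset\hat B$ with $K\cong K^D$ and $|K|=r^2$ a perfect square, and exact sequences
$$0\to B\to Y\to Q\to0,\qquad 0\to\hat B/K\to X\to Q\to0 .$$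

**Theorem 6.** Derived isogenous abelian varieties over an algebraically closed field $k$ are related by a balanced quasi-isogeny.

**Theorem 7.** For every prime $p$ and $g\ge2$ there are a discrete valuation ring $R$ with residue characteristic $p$ and fraction field of characteristic $0$, and abelian schemes $\mathcal X,\mathcal Y/R$ of relative dimension $g$, whose generic fibers are derived isogenous but whose special fibers are not.

**Theorem 8.** (a) For every $p$ and $g\ge2$ the same failure occurs with residue field $\overline{\mathbb F}_p$, both with $\operatorname{char}K=0$ and with $\operatorname{char}K=p$.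

(b) For $g=1$ specialization always holds.

(c) An isogeny of square degree prime to $p$ between abelian varieties of dimension $g\ge2$ over an algebraically closed field of characteristic $p$ (any $p$) implies derived isogeny. So specialization holds whenever the geometric generic fibers are related by an isogeny of square degree prime to $p$ and $g\ge2$.

(d) Let $k$ be algebraically closed of characteristic $p$ (any $p$), $g\ge2$, and let $X$ have dimension $g$ and $p$-rank $\ge g-1$. Then $Y$ is derived isogenous to $X$ if and only if there is a balanced quasi-isogeny $X\to Y$.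

So the answer to the problem is no: the special fibers need not be derived isogenous, for any $p$ and any $g\ge2$. Part (b) is Corollary 3. The construction behind (a), (c) and (d) is the following.

**Proposition 9.** Let $k$ be algebraically closed of any characteristic. If $f:X\to X_1$ is an isogeny of abelian varieties with $\ker f\cong A\times A^D$ for a finite commutative group scheme $A$, then $X$ and $X_1$ are derived isogenous.

## 4. An elliptic curve with endomorphism ring $\mathbb Z$

*Proof of Theorem 7, granting Theorem 6.* Let $k=\overline{\mathbb F_p(j)}$ with $j$ transcendental, and let $E/k$ be an elliptic curve with $j$-invariant $j$. By Deuring, an elliptic curve in characteristic $p$ that is supersingular or has $\operatorname{End}\neq\mathbb Z$ has $j$-invariant in $\overline{\mathbb F}_p$. So $E$ is ordinary and $\operatorname{End}(E)=\mathbb Z$. Take $R,\mathcal E,G$ as in Section 2 and put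
$$\mathcal X=\mathcal E^g,\qquad\mathcal Y=(\mathcal E/G)^2\times\mathcal E^{g-2}.$$

**Step 1: generic fibers.** $\mathcal X_{\overline K}\to\mathcal Y_{\overline K}$ is an isogeny of degree $p^2$, $\operatorname{char}\overline K=0$ and $g\ge2$. By (i) the generic fibers are derived isogenous.

**Step 2: special fibers.** By (1) the isogeny $f:\mathcal X_k\to\mathcal Y_k$ has kernel $(\mathbb Z/p)^2$, so $\delta(f)=2$. If the special fibers were derived isogenous, Theorem 6 would give a quasi-isogeny $h:\mathcal X_k\to\mathcal Y_k$ with $\delta(h)=0$. Then $u=h^{-1}f\in(\operatorname{End}(E^g)\otimes\mathbb Q)^*=GL_g(\mathbb Q)$ has $\delta(u)=2$.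

**Step 3: self-quasi-isogenies of $E^g$ have $\delta=0$.** Multiplying $u$ by an integer changes nothing, by (2), so let $u$ be an integral matrix. By the elementary divisor theorem $u=\gamma_1\,\mathrm{diag}(d_1,\dots,d_g)\,\gamma_2$ with $\gamma_i\in GL_g(\mathbb Z)$, which are automorphisms of $E^g$. So $\delta(u)=\sum\delta([d_i]_E)=0$. This contradicts $\delta(u)=2$. $\blacksquare$

Only $\delta(h)=0$ was used. Its proof below uses only the self-duality $K\cong K^D$ (Steps 0–4 of Section 5), not the fact that $|K|$ is a square.

The hypothesis $\operatorname{End}(E)=\mathbb Z$ matters. If $E$ is ordinary and defined over $\mathbb F_q$ with $q=p^n$, its $q$-Frobenius has kernel of order $q$ inside $E[p^\infty]^0\cong\mu_{p^\infty}$, so it has $\delta=-n\ne0$, and Step 3 fails. Section 10 therefore uses the parity of $l$ instead of $\delta$.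

## 5. The homomorphism $\hat Y\to X$ attached to a twisted equivalence

We now prove all of Theorem 5 except that $|K|$ is a square. Let $\Phi:D^b(X,\alpha)\to D^b(Y,\beta)$ be an equivalence with kernel $P\in D^b(X\times Y,\alpha^{-1}\boxtimes\beta)$, and $g=\dim X=\dim Y$.

The idea is this. The connected group $\hat Y$ acts on $D^b(Y,\beta)$ by tensoring with $L\in\hat Y$. Transport this to $D^b(X,\alpha)$ through $\Phi$. For $L=0$ we get the identity, so for $L$ near $0$ a point sheaf must still go to a point sheaf (Lemma 1). Hence the transported autoequivalence moves the points of $X$, by rigidity through translations. This produces a homomorphism $c:\hat Y\to X$, and the kernel of $c$ will carry the duality.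

**Conventions.** $\mathcal P_X$ on $X\times\hat X$ is the normalized Poincaré bundle; it is biadditive, so $\mathcal P_X(x+x',M)\cong\mathcal P_X(x,M)\otimes\mathcal P_X(x',M)$ universally. We write sheaves by their values: $P(x+c(L),y)$ means the pullback of $P$ under $(x,y,L)\mapsto(x+c(L),y)$. For kernels $A$ on $U\times V$ and $A'$ on $V\times W$ put $A'\circ A=R\mathrm{pr}_{UW*}(A\otimes A')$; this convolution is associative. Everything may be done over a base $T$ of finite type over $k$, possibly nonreduced, with kernels pulled back from $k$, and commutes with base change in $T$. We use freely that duality is exact on abelian subvarieties: for $N\subset A$ the sequence $0\to\widehat{A/N}\to\hat A\to\hat N\to0$ is exact. We also use $R\mathrm{pr}_{2*}\mathcal P_X=k(0)[-g]$ and its analog for the other projection.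

Two examples to keep in mind. If $Y=\hat X$ and $P=\mathcal P_X$, with $\hat Y=X$, then $P(x,y)\otimes\mathcal P_Y(y,L)\cong P(x+L,y)$: tensoring becomes translation and $c=\mathrm{id}$. If $Y=X$ and $\Phi=\mathrm{id}$, tensoring moves no point and $c=0$. In general we meet a mixture.

**Step 0: an inverse kernel.** This step makes $\Phi$ invertible on the level of kernels, so that we can work over arbitrary bases. By Grothendieck duality and triviality of canonical bundles, $\Phi^{-1}$, being right adjoint to $\Phi$, has kernel $\mathcal Q_0=P^\vee[g]$. The derived fiber of $\mathcal Q_0\circ P$ at $x$ is $\Phi^{-1}\Phi(k(x))\cong k(x)$. By Lemma 1, $\mathcal Q_0\circ P$ is an invertible twisted sheaf on the graph of a morphism that is the identity on points, hence the identity. On the diagonal the twist $\alpha^{-1}\boxtimes\alpha$ is canonically trivial, so $\mathcal Q_0\circ P\cong\Delta_*M$ with $M$ an ordinary line bundle. Put $\mathcal Q=\mathcal Q_0\otimes\mathrm{pr}_X^*M^{-1}$. Then $\mathcal Q\circ P\cong\mathcal O_{\Delta_X}$, so $\Phi_{\mathcal Q}\cong\Phi^{-1}$. Hence $P\circ\mathcal Q$ has derived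 fibers $k(y)$, and as before $P\circ\mathcal Q\cong\Delta_*M'$. From $P\circ(\mathcal Q\circ P)\circ\mathcal Q\cong P\circ\mathcal Q$ we get $M'^{\otimes2}\cong M'$, so $P\circ\mathcal Q\cong\mathcal O_{\Delta_Y}$.

There are three consequences.

First, for every $T$ of finite type, $P\circ(-)$ is an equivalence from (twisted) $D_{qc}(T\times X)$ to $D_{qc}(T\times Y)$ with inverse $\mathcal Q\circ(-)$. It is $T$-linear. So it is compatible with $R\mathcal Hom_T(A,A')=R\mathrm{pr}_{T*}R\mathcal Hom(A,A')$ for perfect $A$, since $\mathrm{Hom}(C,R\mathcal Hom_T(A,A'))=\mathrm{Hom}(L\mathrm{pr}_T^*C\otimes A,A')$ characterizes it by Yoneda.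

Second, there is a symmetry between $X$ and $Y$. Swapping factors in $\mathcal Q\circ P\cong\mathcal O_{\Delta_X}$ and $P\circ\mathcal Q\cong\mathcal O_{\Delta_Y}$ shows that $P$, read as a kernel from $Y$ to $X$, gives an equivalence $D^b(Y,\beta^{-1})\to D^b(X,\alpha^{-1})$ with inverse kernel the transpose of $\mathcal Q$.

Third, we have cancellation. If $A,A'$ are line bundles on $X\times T$ and $P\otimes A\cong P\otimes A'$, then $A\cong A'$: indeed $P\otimes A=P\circ\Delta_*A$, and applying $\mathcal Q\circ$ gives $\Delta_*A\cong\Delta_*A'$. For line bundles on $Y\times T$ the same holds, using $P\otimes A=\Delta_*A\circ P$ and composing with $\mathcal Q$ on the right.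

**Step 1: the homomorphism $c$.** This step turns tensoring on $Y$ into translation on $X$. For $L\in\hat Y$ let $\Psi_L=\Phi^{-1}\circ(\otimes L)\circ\Phi$, so $\Psi_{L_1+L_2}\cong\Psi_{L_1}\Psi_{L_2}$. Let
$$\mathcal E=\mathcal Q\circ(P\otimes\mathcal P_Y)\quad\text{on }(\hat Y\times X)\times X .$$
Its derived fiber at $(L,x)$ is $\Psi_L(k(x))$, and at $(0,x)$ it is $k(x)$. So the open set of Lemma 1 (with $T=\hat Y\times X$, $Z=X$) contains $\{0\}\times X$. As $X$ is proper, it contains $U\times X$ for an open $U\ni0$ in $\hat Y$. Lemma 1 gives a morphism $s:U\times X\to X$ with $s(0,x)=x$. The morphism $s(L,x)-x-s(L,0)$ vanishes on $\{0\}\times X$ and on $U\times\{0\}$. By the rigidity lemma it is zero, so $s(L,x)=x+c(L)$ with $c(L)=s(L,0)$.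

Any $L\in\hat Y(k)$ is $L_1+L_2$ with $L_i\in U$, because the dense open sets $U$ and $L-U$ meet. Then $\Psi_L(k(x))\cong\Psi_{L_1}\Psi_{L_2}(k(x))\cong k(x+c(L_1)+c(L_2))$. So Lemma 1 applies on all of $\hat Y\times X$, and the same rigidity argument gives a morphism $c:\hat Y\to X$ with $c(0)=0$. A morphism of abelian varieties that preserves $0$ is a homomorphism. Moreover $\mathcal E$ is the pushforward of an invertible twisted sheaf $D$ on $X\times\hat Y$ under $(x,L)\mapsto(L,x,x+c(L))$; the twist of $D$ is $\alpha(x)^{-1}\alpha(x+c(L))$. Applying $P\circ$ we get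
$$P(x,y)\otimes\mathcal P_Y(y,L)\cong P(x+c(L),y)\otimes D(x,L)\quad\text{on }X\times Y\times\hat Y. \tag{3}$$
By the symmetry there are a homomorphism $c':\hat X\to Y$ and an invertible twisted sheaf $D'$ with
$$P(x,y)\otimes\mathcal P_X(x,M)\cong P(x,y+c'(M))\otimes D'(y,M)\quad\text{on }X\times Y\times\hat X. \tag{4}$$

**Step 2: $c'=\hat c$.** This step relates the two homomorphisms by applying (3) and (4) in both orders, on $X\times Y\times\hat Y\times\hat X$. First use (4), then (3) pulled back along $y\mapsto y+c'(M)$:
$$P(x+cL,y+c'M)\otimes D(x,L)\otimes D'(y,M)\cong P(x,y)\otimes\mathcal P_X(x,M)\otimes\mathcal P_Y(y,L)\otimes\mathcal P_Y(c'M,L).$$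
Next use (3), then (4) pulled back along $x\mapsto x+c(L)$. The same left side is
$$\cong P(x,y)\otimes\mathcal P_Y(y,L)\otimes\mathcal P_X(x,M)\otimes\mathcal P_X(cL,M).$$
Cancel the common ordinary line bundles by tensoring with their inverses. With $A_1=\mathcal P_Y(c'M,L)$ and $A_2=\mathcal P_X(cL,M)$ on $\hat Y\times\hat X$ we get $P\otimes A_1\cong P\otimes A_2$. Restrict to a point $(x_0,y_0)$ where the derived fiber of $P$ is nonzero and take a nonzero cohomology space, of dimension $m>0$: $A_1^{\oplus m}\cong A_2^{\oplus m}$. So there are nonzero maps $A_1\to A_2$ and $A_2\to A_1$. On an integral projective variety a nonzero map of line bundles is injective, so the composites are nonzero scalars and $A_1\cong A_2$. Fixing $M$, this says that the line bundle on $\hat Y$ corresponding to $c'(M)\in Y$ is $c^*M$. That is $c'=\hat c$.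

**Step 3: $\ker c\cong\ker c'$.** This is where the duality comes from. Let $H=\ker c\subset\hat Y$ and $H'=\ker c'\subset\hat X$, as group schemes. On $X\times H$ the maps $x$ and $x+c(L)$ coincide, so $D|_{X\times H}$ is an untwisted line bundle, and (3) reads
$$P\otimes\mathcal P_Y(y,L)\cong P\otimes D(x,L)\quad\text{over }H. \tag{5}$$
So $D|_{X\times H}$ defines a morphism $\gamma:H\to\mathrm{Pic}_X$. Five checks follow.

*$\gamma$ is a homomorphism.* For $L_1,L_2\in H(T)$, biadditivity and (5) give $P\otimes D(L_1+L_2)\cong P\otimes D(L_1)\otimes D(L_2)$. Cancel $P$.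

*$\gamma$ is a closed immersion.* If $D(L_1)\cong D(L_2)\otimes N$ with $N\in\mathrm{Pic}(T)$, then $P\otimes\mathcal P_Y(L_1)\cong P\otimes\mathcal P_Y(L_2)\otimes N$. Cancellation on the $Y$ side gives $\mathcal P_Y(L_1)\cong\mathcal P_Y(L_2)\otimes N$, so $L_1=L_2$. A monomorphism of group schemes locally of finite type over $k$, with source of finite type, is a closed immersion.

*$\gamma$ lands in $\hat X$.* $\mathrm{Pic}_X/\mathrm{Pic}_X^0=NS(X)$ is étale, so $H\to NS(X)$ kills $H^0$ and factors through the finite group $H/H^0$. For an abelian variety $NS(X)$ is torsion free: $L\in\mathrm{Pic}^0$ if and only if $\phi_L=0$, and $\phi_{L^n}=n\phi_L$. So the map is zero.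

*$c'\circ\gamma=0$.* Let $L\in H(T)$ and $M=\gamma(L)$, so $D(x,L)\cong\mathcal P_X(x,M)\otimes N$ with $N\in\mathrm{Pic}(T)$. From (5) and (4),
$$P(x,y)\otimes\mathcal P_Y(y,L)\cong P(x,y+c'M)\otimes D'(y,M)\otimes N .$$
Undo, over $T$, the equivalence given by $P$ read from $Y$ to $X$. The left side becomes $\Delta_*\mathcal P_Y(\cdot,L)$. The right side becomes an invertible sheaf on the graph of translation by $c'(M)$. The scheme-theoretic supports in $T\times Y\times Y$ agree, so translation by $c'(M)$ is the identity and $c'(M)=0$ in $Y(T)$.

*$\gamma:H\to H'$ is an isomorphism.* The previous point gives $\gamma:H\to H'$. By symmetry $D'$ defines $\gamma':H'\to H$. For $M\in H'(T)$ and $L=\gamma'(M)$ we have, up to line bundles from $T$,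
$$P\otimes\mathcal P_X(M)\cong P\otimes D'(M)\cong P\otimes\mathcal P_Y(L)\cong P\otimes D(L)\cong P\otimes\mathcal P_X(\gamma(L)).$$
Cancellation gives $M=\gamma\gamma'(M)$. Likewise $\gamma'\gamma=1$.

**Step 4: the exact sequences and $K\cong K^D$.** Now we read off the structure. Put $N=(H^0)_{red}$, an abelian subvariety of $\hat Y$ of dimension $n$. Then $\gamma(N)=(H'^0)_{red}\subset\hat X$. Put $K=H/N\cong H'/\gamma(N)$, which is finite, and $Q=\hat N$. Let $q:Y\to Q$ be dual to $N\subset\hat Y$ and $q':X\to Q$ dual to $\gamma|_N:N\hookrightarrow\hat X$. Let $B=\ker q$ and $X_2=\ker q'$. These are abelian varieties with $\hat B=\hat Y/N$ and $\hat X_2=\hat X/\gamma(N)$.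

Since $c'\circ\gamma|_N=0$ and $c'=\hat c$, dualizing gives $q'\circ c=0$, so $c$ maps into $X_2$. As $N\subset\ker c$, $c$ factors as
$$\hat Y\to\hat Y/N=\hat B\xrightarrow{\ \bar c\ }X_2\subset X,\qquad\ker\bar c=H/N=K,$$
and $\dim\hat B=g-n=\dim X_2$, so $\bar c$ is an isogeny. Hence $X_2\cong\hat B/K$, and the two exact sequences of Theorem 5 are $0\to B\to Y\to Q\to0$ and $0\to X_2\to X\to Q\to0$.

Dually, $c'=\hat c$ factors as $\hat X\to\hat X/\gamma(N)=\hat X_2\xrightarrow{\hat{\bar c}}B\subset Y$. So $\ker\hat{\bar c}=H'/\gamma(N)\cong K$. On the other hand $\ker\hat{\bar c}\cong(\ker\bar c)^D=K^D$ (Mumford, *Abelian Varieties*, §15). So $K\cong K^D$.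

In the two examples: for $\mathcal P_X$ we get $H=0$, $B=Y$, $K=0$; for $\Phi=\mathrm{id}$ we get $N=\hat Y$, $B=0$, $Q=X$.

## 6. The image of a point and the order of $K$

It remains to prove that $|K|$ is a square. The square will appear as the dimension of a matrix algebra $\operatorname{End}(\kappa^r)$, where $r$ is a generic rank of $\Phi(k(x))$ along its support. Fix $x\in X(k)$, trivialize the gerbe at $x$, and put $S=P|_{\{x\}\times Y}=\Phi(k(x))$ and $D_x=D|_{\{x\}\times\hat Y}$.

**Step 5(i): where $S$ lives.** We show that every $\mathcal H^i(S)$ is killed by the ideal of a single fiber $B_t=q^{-1}(t)$. Restrict (3) to $\{x\}\times Y\times N$. There $\mathcal P_Y=(q\times1)^*\mathcal P_Q$ with $\mathcal P_Q$ on $Q\times N$, and $c=0$, so $D_x|_N$ is untwisted. Restricting further to $y_0\in\operatorname{Supp}S$ and arguing as in Step 2, $D_x|_N\cong\mathcal P_t:=\mathcal P_Q|_{t\times N}$ with $t=q(y_0)$. So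
$$S\otimes(q\times1)^*(\mathcal P_Q\otimes\mathcal P_t^{-1})\cong S\boxtimes\mathcal O_N\quad\text{on }Y\times N.$$
Push forward to $Y$. By biadditivity $\mathcal P_Q\otimes\mathcal P_t^{-1}$ has value $\mathcal P_Q(z-t,\nu)$, so $R\mathrm{pr}_{Q*}(\mathcal P_Q\otimes\mathcal P_t^{-1})=k(t)[-n]$. As $q$ is flat,
$$S\otimes^L\mathcal O_{B_t}[-n]\cong S\otimes_kR\Gamma(N,\mathcal O_N).$$
The cohomology sheaves on the left are killed by $I_{B_t}$. On the right, $S$ is a direct summand because $H^0(N,\mathcal O_N)=k$. So every $\mathcal H^i(S)$ is killed by $I_{B_t}$.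

**Step 5(ii): the transform of $W=R\mathcal Hom(S,S)$.** We compute it because its size involves $|K|$. Put $\hat W=R\mathrm{pr}_{\hat Y*}(W\otimes\mathcal P_Y)=R\mathcal Hom_{\hat Y}(S,S\otimes\mathcal P_Y)$ and $c_x(L)=x+c(L)$. By (3), $S\otimes\mathcal P_Y\cong(c_x\times1)^*P\otimes D_x$. As $S$ is perfect, flat base change gives
$$\hat W\cong Lc_x^*\,R\mathcal Hom_X(\mathrm{pr}_Y^*S,P)\otimes D_x,$$
with $R\mathcal Hom_X$ relative to $X\times Y\to X$. Now use the equivalence of Step 0 over the base $T=X$. There $\mathrm{pr}_Y^*S=P\circ\mathrm{pr}_2^*k(x)$ and $P=P\circ\mathcal O_\Delta$, so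
$$R\mathcal Hom_X(\mathrm{pr}_Y^*S,P)\cong R\mathrm{pr}_{1*}R\mathcal Hom(\mathrm{pr}_2^*k(x),\mathcal O_\Delta)=R\mathcal Hom_X(k(x),\mathcal O_X)\cong k(x)[-g],$$
up to a twist, which is immaterial at a point. Hence $\hat W\cong Lc_x^*k(x)\otimes D_x[-g]$.

**Step 5(iii): lengths.** We turn this into the length of $\mathcal H^0(W)$ at the generic point of $B_t$. By Poincaré reducibility choose an abelian subvariety $C'\subset\hat Y$ with $C'+N=\hat Y$ and $C'\cap N$ finite of order $m$; put $d=g-n=\dim C'$. Let $\varpi:Y\to\hat C'$ be dual to $C'\subset\hat Y$. Then $\varpi|_B$ is dual to $C'\to\hat Y/N=\hat B$, an isogeny with kernel $C'\cap N$. So $\varpi|_B$ is an isogeny of degree $m$, and its translate $B_t\to\hat C'$ is finite of degree $m$.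

Let $U=R\varpi_*W$. Since $(\varpi\times1)^*\mathcal P_{\hat C'}=\mathcal P_Y|_{Y\times C'}$, the Fourier–Mukai transform $\hat U$ of $U$ from $\hat C'$ to $C'$ is the derived restriction $\hat W|^L_{C'}$. On $C'$, the map $c_x$ is the isogeny $C'\to\hat B\to X_2$ followed by a translation onto $x+X_2$, followed by the regular embedding $x+X_2\subset X$ of codimension $n$. The derived restriction of $k(x)$ to $x+X_2$ has cohomology $k(x)^{\binom nj}$ in degree $-j$, by the Koszul resolution. Its pullback to $C'$ has cohomology $\mathcal O_F^{\binom nj}$, where $F$ is the fiber over $x$. $F$ is the preimage of $K$ under $C'\to\hat B$, so $|F|=m|K|$. Tensoring with $D_x$ changes nothing up to isomorphism, since $F\subset H$ (so $D_x|_F$ is untwisted) and $F$ is finite. So $\hat U$ has cohomology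
$$\mathcal O_F^{\binom nj}\ \text{ in degree } g-j=d+(n-j),\qquad0\le j\le n.$$
By Mukai, a finite length sheaf of length $a$ on $C'$, placed in degree $d$, is the transform of a vector bundle of rank $a$ on $\hat C'$: the transform in the other direction of a finite length sheaf is a bundle, and the two transforms compose to $(-1)^*[-d]$. Let $U_i$ correspond to $\tau^{\le d+i}\hat U$. Then $U_{-1}=0$, $U_n=U$, and there are triangles $U_{i-1}\to U_i\to V_{n-i}[-i]$ with $V_j$ a bundle of rank $\binom nj|F|$. By induction, $U_{i-1}$ has cohomology only in degrees $0,\dots,i-1$, so the long exact sequence gives $\mathcal H^i(U_i)=V_{n-i}$ and leaves lower degrees unchanged. Hence $\mathcal H^{<0}(U)=0$, and $\mathcal H^0(U)=V_n$ is a bundle of rank $m|K|$.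

By (i) the cohomology sheaves of $W$ are supported on $B_t$, so each lives on a thickening of $B_t$, on which $\varpi$ is finite. So $\mathcal H^i(U)=\varpi_*\mathcal H^i(W)$, and vanishing of one is vanishing of the other: $\mathcal H^{<0}(W)=0$. Let $\eta$ be the generic point of $B_t$ and $\lambda$ the length of $\mathcal H^0(W)_\eta$. Near $\eta$, $\mathcal H^0(W)$ is filtered by sheaves on $B_t$ of total generic rank $\lambda$. As $B_t\to\hat C'$ has degree $m$, $\varpi_*\mathcal H^0(W)$ has generic rank $m\lambda$. So $m\lambda=m|K|$ and
$$\operatorname{length}\mathcal H^0(W)_\eta=|K|.$$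

**Step 5(iv): a matrix algebra.** Let $\mathcal O$ be the strict henselization of $\mathcal O_{Y,\eta}$ with residue field $\kappa$; its maximal ideal is generated by $I_{B_t}$, and $\beta$ is trivial on it. $S_{\mathcal O}\ne0$ because $W_\eta\ne0$. By (i) the cohomologies of $S_{\mathcal O}$ are finite dimensional $\kappa$-vector spaces. Let $a\le b$ be its lowest and highest degrees. A nonzero $\kappa$-linear map $H^b\to H^a$ gives
$$S_{\mathcal O}\to H^b[-b]\to H^a[-b]\to S_{\mathcal O}[a-b],$$
which is nonzero on $H^b$. If $a<b$ this is a nonzero class in $Ext^{a-b}(S_{\mathcal O},S_{\mathcal O})=\mathcal H^{a-b}(W)_{\mathcal O}=0$, a contradiction. So $a=b$ and $S_{\mathcal O}\cong\kappa^r[-a]$. Then $\mathcal H^0(W)_{\mathcal O}=\operatorname{End}(\kappa^r)$ has length $r^2$. Passing to $\mathcal O$ does not change lengths, so $|K|=r^2$. This finishes the proof of Theorem 5. $\blacksquare$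

*Example.* Let $X,Y$ be elliptic curves, with $Q=0$. Then $N=0$, $B=Y$, $H=K$, $B_t=Y$, and $S$ has rank $\pm r$ with $r^2=|K|$. Over $K$, (3) at $x$ says $S\otimes\mathcal P_Y|_{Y\times K}\cong S\boxtimes D_x|_K$, and $D_x|_K$ is trivial as $K$ is finite. Taking determinants, $\mathcal P_Y^{\otimes r}|_{Y\times K}$ is trivial, so $K\subset\hat Y[r]$, with equality by orders. So $X\cong\hat Y/\hat Y[r]\cong\hat Y\cong Y$, in agreement with Proposition 2.

## 7. From two exact sequences to a balanced quasi-isogeny

*Proof of Theorem 6.* Balanced quasi-isogenies compose, so it suffices to treat one equivalence. Take $B,Q,K$ from Theorem 5 and $X_2=\hat B/K\subset X$.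

**Step 1: $B$ and $X_2$.** We compare the two subvarieties through a polarization. Let $\lambda:B\to\hat B$ be a polarization. As $\hat\lambda=\lambda$, $\ker\lambda\cong(\ker\lambda)^D$, and $\deg\lambda$ is a square by Riemann–Roch. A self-dual finite group scheme has $e=\mu$; this applies to $\ker\lambda$ and to $K$, and $|K|$ is a square. So $B\xrightarrow{\lambda}\hat B\to\hat B/K=X_2$ is balanced. Let $v:X_2\to B$ be its inverse.

**Step 2: assembling.** We combine $v$ with the common quotient $Q$. By Poincaré reducibility choose abelian subvarieties $Q_1\subset X$ and $Q_2\subset Y$ complementary to $X_2$ and $B$ up to finite intersection. They give isogenies $s_i:Q_i\to Q$ and sum maps $\sigma_X:X_2\times Q_1\to X$, $\sigma_Y:B\times Q_2\to Y$. Here $\ker\sigma_X=\{(-z,z):z\in X_2\cap Q_1\}\cong X_2\cap Q_1=\ker s_1$, and likewise $\ker\sigma_Y\cong\ker s_2$. Put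
$$h=\sigma_Y\circ(v\times s_2^{-1}s_1)\circ\sigma_X^{-1}:X\to Y.$$
In characteristic $p$,
$$\delta(h)=\delta(s_2)+\delta(v)+\delta(s_1)-\delta(s_2)-\delta(s_1)=\delta(v)=0,$$
and in all characteristics the same cancellation gives $\deg h=\deg v$, a square. So $h$ is balanced. $\blacksquare$

With this, Theorem 7 is proved.

## 8. Kernels of the form $A\times A^D$ and Heisenberg groups

*Proof of Proposition 9.* Put $Y=\hat X$, so $\hat Y=X$; $G=\ker f\subset\hat Y$; $Z=\hat Y/G=X_1$; and $\varphi=f:\hat Y\to Z$. By Mukai, $D^b(X)\simeq D^b(\hat X)=D^b(Y)$. So it suffices to find $\alpha\in\mathrm{Br}(Z)$ and $\beta\in\mathrm{Br}(Y)$ with $D^b(Z,\alpha)\simeq D^b(Y,\beta)$. The plan is to build a twisted bundle $S$ on $Y$ with $S\otimes L\cong S$ exactly for $L\in G$, and to use the bundles $S\otimes L$, parametrized by $\hat Y/G=Z$, as images of points.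

**Step 1: the torsor and a perfect pairing.** This step makes the duality between $G$ and a translation group explicit. Let $\pi:Y'\to Y$ be dual to $\varphi$, and $T=\ker\pi$, acting on $Y'=\hat Z$ by translation with $Y'/T=Y$; $|T|=\deg\pi=\deg\varphi=|G|$. We have $(\pi\times1)^*\mathcal P_Y\cong(1\times\varphi)^*\mathcal P_{Y'}$, so $(\pi\times 1)^*\mathcal P_Y$ is trivial over $Y'\times G$. A point $\chi\in G$ is a line bundle $L_\chi$ on $Y$, rigidified at $0$, and $\pi^*L_\chi$ has a unique trivialization $1_\chi$ equal to $1$ at $0$. So $1_\chi1_{\chi'}=1_{\chi+\chi'}$. For $t\in T$ the lines $L_\chi(\pi(y'+t))$ and $L_\chi(\pi y')$ are the same, so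
$$1_\chi(y'+t)=\langle t,\chi\rangle\,1_\chi(y') \tag{6}$$
with a scalar independent of $y'$, since invertible functions on $Y'$ over any base come from the base. The scalar is multiplicative in $t$ and in $\chi$. If $\langle\cdot,\chi\rangle=1$, then $1_\chi$ descends to a trivialization of $L_\chi$, so $\chi=0$. So $G\to T^D$ is a monomorphism of finite group schemes of equal order, hence an isomorphism. The pairing is perfect, and $T\cong G^D\cong A^D\times A$. Fix such an isomorphism.

**Step 2: the Heisenberg group.** We need a projective representation of $T$. Put $\mathcal H=\mathbb G_m\times A^D\times A$, acting on $V=\mathcal O(A)$ by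
$$(\rho(\lambda,\psi,a)v)(b)=\lambda\psi(b)v(b+a).$$
Composing, $\rho(1,\psi,a)\rho(1,\psi',a')=\psi'(a)\,\rho(1,\psi\psi',a+a')$. So $\mathcal H$ is a group with law $(\lambda,\psi,a)(\lambda',\psi',a')=(\lambda\lambda'\psi'(a),\psi\psi',a+a')$, a central extension of $T$ by $\mathbb G_m$. It satisfies
$$\rho(h_1)\rho(h_2)=e(h_1,h_2)\,\rho(h_2)\rho(h_1),\qquad e((\psi,a),(\psi',a'))=\psi'(a)\psi(a')^{-1}.$$
The pairing $e$ on $T$ is perfect: it sends $(\psi,a)$ to $(a,\psi^{-1})\in A\times A^D=T^D$. For $A=\mathbb Z/\ell$ this is the example of Section 1.

**Step 3: $\operatorname{End}V$ is the regular representation of $T$.** This identifies the endomorphism bundle later. $T=\mathcal H/\mathbb G_m$ acts on $\operatorname{End}V$ by conjugation. Write $\rho_t=\rho(1,t)$, let $\rho_{univ}\in\operatorname{End}V\otimes\mathcal O(T)$ be the universal such operator, and define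
$$\theta:\mathcal O(T)^\vee\to\operatorname{End}V,\qquad\theta(\xi)=(\mathrm{id}\otimes\xi)(\rho_{univ}).$$
Since $\rho(s)\rho_t\rho(s)^{-1}=e(s,t)\rho_t$, $\theta$ is $T$-equivariant for the action $(s\xi)(\phi)=\xi(e(s,\cdot)\phi)$. Under $\mathcal O(T)^\vee\cong\mathcal O(T^D)$, where $\xi$ becomes the function $\chi\mapsto\xi(\chi)$ on characters, this is translation by $e(s,\cdot)$. Through $e:T\cong T^D$ it is the regular representation.

$\theta$ is bijective. Indeed $\mathcal O(T)^\vee=\mathcal O(A^D)^\vee\otimes\mathcal O(A)^\vee=\mathcal O(A)\otimes\mathcal O(A)^\vee$. The functional on $\mathcal O(A^D)$ belonging to $\phi\in\mathcal O(A)$ takes the character $\psi\mapsto\psi(b)$ to $\phi(b)$. So $\theta(\phi\otimes\xi)$ is the operator $v\mapsto[b\mapsto\phi(b)\,\xi(v(b+\cdot))]$. View $\operatorname{End}V$ as the functions $A\to\mathcal O(A)^\vee$, an operator $M$ being the function $b\mapsto(v\mapsto(Mv)(b))$. Then $\theta$ sends a function with value $F(b)$ to the function with value "$F(b)$ composed with translation by $b$". Translation by $-b$ gives the inverse.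

**Step 4: the kernel.** We construct the family of bundles. $\mathcal H$ acts on $Y'$ through $T$, and $[Y'/\mathcal H]\to[Y'/T]=Y$ is a $\mathbb G_m$-gerbe. $V\otimes\mathcal O_{Y'}$ is a weight-one bundle $S$ on it, so its class $\beta$ lies in $\mathrm{Br}(Y)$. The bundle on $Y$ associated with the $T$-torsor $Y'$ and the regular representation is $\pi_*\mathcal O_{Y'}$, so by Step 3
$$\mathcal End(S)\cong\pi_*\mathcal O_{Y'}\quad\text{as }\mathcal O_Y\text{-modules}. \tag{7}$$
For $h\in\mathcal H$ over $t_h\in T$ define $\chi_h\in G$ by $\langle t,\chi_h\rangle=e(t,t_h)$ for all $t\in T$. Both pairings are perfect, so $h\mapsto\chi_h$ is the composite of $\mathcal H\to T$ with an isomorphism $T\cong G$. Let $\mathcal H$ act on $\hat Y$ through translation by $\chi_h$. Then $[\hat Y/\mathcal H]\to\hat Y/G=Z$ is a $\mathbb G_m$-gerbe with weight-one bundle $V\otimes\mathcal O$. Let $\alpha_0\in\mathrm{Br}(Z)$ be its class.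

On $Y'\times\hat Y$ consider $V\otimes(\pi\times1)^*\mathcal P_Y$. A first copy of $\mathcal H$ acts through its action on $Y'$ and on $V$: $h_1$ takes $v\otimes s$ at $(y',L)$ to $\rho(h_1)v\otimes s$ at $(y'+t_{h_1},L)$. A second copy acts by taking $v\otimes s$ at $(y',L)$ to $\rho(h_2)v\otimes s\cdot1_{\chi_{h_2}}(y')$ at $(y',L+\chi_{h_2})$, using $\mathcal P_Y(y,L+\chi)\cong\mathcal P_Y(y,L)\otimes L_\chi(y)$. It is an action because $1_\chi1_{\chi'}=1_{\chi+\chi'}$. The two actions commute. First $h_1$ and then $h_2$ gives
$$\rho(h_2)\rho(h_1)v\otimes s\,1_{\chi_{h_2}}(y'+t_{h_1})=\rho(h_2)\rho(h_1)v\otimes e(h_1,h_2)\,s\,1_{\chi_{h_2}}(y')$$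
by (6), and first $h_2$ and then $h_1$ gives $\rho(h_1)\rho(h_2)v\otimes s1_{\chi_{h_2}}(y')$. These are equal by Step 2. So $V\otimes(\pi\times1)^*\mathcal P_Y$ descends to a locally free $\mathcal S\in\mathrm{Coh}(Y\times Z,\beta\boxtimes\alpha_0)$. Let
$$\Phi=\Phi_{\mathcal S}:D^b(Z,\alpha_0^{-1})\to D^b(Y,\beta).$$
Forgetting the second equivariance, $(1\times\varphi)^*\mathcal S\cong S\otimes\mathcal P_Y$. In particular $\Phi(k(z))\cong S\otimes L$ for $z=\varphi(L)$.

**Step 5: $\Phi$ is fully faithful.** Let $\Phi^R$ be the right adjoint, with kernel $\mathcal S^\vee[g]$, and $\mathcal R$ the kernel of $\Phi^R\Phi$ on $Z\times Z$. Pull back along the flat map $\varphi\times\varphi$. By (7) and biadditivity, with $d:\hat Y\times\hat Y\to\hat Y$ the difference map,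
$$(\varphi\times\varphi)^*\mathcal R\cong d^*\big(R\mathrm{pr}_{\hat Y*}(\pi_*\mathcal O_{Y'}\otimes\mathcal P_Y)\big)[g].$$
As $(\pi\times1)^*\mathcal P_Y=(1\times\varphi)^*\mathcal P_{Y'}$,
$$R\mathrm{pr}_{\hat Y*}(\pi_*\mathcal O_{Y'}\otimes\mathcal P_Y)=\varphi^*R\mathrm{pr}_{Z*}\mathcal P_{Y'}=\varphi^*k(0)[-g]=\mathcal O_G[-g].$$
So $(\varphi\times\varphi)^*\mathcal R\cong\mathcal O_{d^{-1}(G)}$, and $d^{-1}(G)=(\varphi\times\varphi)^{-1}(\Delta_Z)$. By faithfully flat descent $\mathcal R$ is an invertible twisted sheaf on $\Delta_Z$. Hence $\Phi^R\Phi k(z)\cong k(z)$. The unit $k(z)\to\Phi^R\Phi k(z)$ corresponds to $\mathrm{id}_{\Phi k(z)}\ne0$, so it is nonzero, hence an isomorphism. So $\mathrm{Hom}^i(k(z),k(z'))\to\mathrm{Hom}^i(\Phi k(z),\Phi k(z'))=\mathrm{Hom}^i(k(z),\Phi^R\Phi k(z'))$ is an isomorphism for all $z,z',i$. Points form a spanning class, so $\Phi$ is fully faithful (Huybrechts, *Fourier–Mukai Transforms in Algebraic Geometry*, 1.49).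

**Step 6: $\Phi$ is an equivalence.** Since both Serre functors are $[g]$, it suffices that $D^b(Y,\beta)$ is indecomposable (loc. cit., 1.56). The reduction is quick, so here it is. For $F\in D^b(Y,\beta)$ let $C$ be the cone of $\Phi\Phi^RF\to F$. Since $\Phi$ is fully faithful, $\mathrm{Hom}(\Phi A,C[i])=0$ for all $A,i$. By Serre duality $\mathrm{Hom}(C,\Phi A[i])=0$ as well. So $C\to\Phi\Phi^RF[1]$ is zero, $F\cong\Phi\Phi^RF\oplus C$, and $D^b(Y,\beta)$ is the orthogonal sum of the nonzero image of $\Phi$ and its orthogonal.

Suppose now $D^b(Y,\beta)=D_1\oplus D_2$ is an orthogonal decomposition. Decompose the locally free twisted sheaf $S=E_1\oplus E_2$ with $E_i\in D_i$, and say $E_1\ne0$. $E_1$ is a direct summand of a locally free sheaf, so it is locally free, of positive rank since $Y$ is connected. So $\mathrm{Hom}(E_1,k(y))\ne0$ for all $y$. Each $k(y)$ is indecomposable, so it lies in $D_1$. An object $F\in D_2$ then has $\mathrm{Hom}(F,k(y)[i])=0$ for all $y,i$, so $F=0$. Thus $D_2=0$, the orthogonal of the image of $\Phi$ vanishes, and $\Phi$ is an equivalence. $\blacksquare$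

## 9. Square degree prime to $p$, and $p$-rank at least $g-1$

*Proof of Theorem 8(c).* Let $f:X\to X'$ have square degree prime to $p$, $g\ge2$.

**Step 1: reduction to two kinds of kernels.** Each nontrivial $\ell$-primary part of $\ker f$, $\ell\ne p$, has order $\ell^{2a}$ with $a\ge1$. If it is not cyclic it contains $(\mathbb Z/\ell)^2$; if it is cyclic it contains $\mathbb Z/\ell^2$. Dividing by this subgroup leaves order $\ell^{2a-2}$. So $f$ is a composition of isogenies with kernel $(\mathbb Z/\ell)^2$ or $\mathbb Z/\ell^2$. The first kind is Proposition 9 with $A=\mathbb Z/\ell$, as $A^D=\mu_\ell\cong\mathbb Z/\ell$.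

**Step 2: a cyclic kernel of order $\ell^2$.** We go around it through other lattices. Let $f:X\to X'$ have kernel $\mathbb Z/\ell^2$, let $\mathbf T=T_\ell X$, and let $\mathbf V=\mathbf T\otimes\mathbb Q$, so $\mathbf V/\mathbf T=X[\ell^\infty]$. For a lattice $\Lambda\supset\ell\mathbf T$ in $\mathbf V$ let $X_\Lambda$ be the quotient of $X$ by $\ell^{-1}\Lambda/\mathbf T$. For $\Lambda\subset\Lambda'$ there is an isogeny $X_\Lambda\to X_{\Lambda'}$ with kernel isomorphic to $\Lambda'/\Lambda$. We have $X_{\mathbf T}=X/X[\ell]\cong X$. For a lattice $\mathbf T'\supset\mathbf T$, $X_{\mathbf T'}$ is the quotient of $X$ by the preimage of $\mathbf T'/\mathbf T$ under $[\ell]$, so $X_{\mathbf T'}\cong X/(\mathbf T'/\mathbf T)$. Choose a basis $e_1,\dots,e_{2g}$ of $\mathbf T$ such that $\ker f=\mathbf T'/\mathbf T$ with $\mathbf T'=\langle e_1/\ell^2,e_2,\dots,e_{2g}\rangle$. Since $2g\ge3$ we may put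
$$\mathbf T_1=\langle e_1/\ell,\,e_2/\ell,\,e_3,\dots\rangle,\qquad\Lambda'=\langle e_1/\ell,\,e_2,\,\ell e_3,\dots\rangle,$$
with the remaining $e_i$ unchanged. The inclusions $\mathbf T\subset\mathbf T_1\supset\Lambda'\subset\mathbf T'$ all have quotient $(\mathbb Z/\ell)^2$, and all four lattices contain $\ell\mathbf T$. So Proposition 9 connects $X_{\mathbf T}\cong X$ with $X_{\mathbf T'}\cong X'$.

**Step 3: specialization.** If the geometric generic fibers are related by an isogeny of square degree prime to $p$, then by Lemma 4 so are the geometric special fibers. Apply Steps 1 and 2 to those. $\blacksquare$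

*Proof of Theorem 8(d).* "Only if" is Theorem 6. For "if", multiply by an integer to get a balanced isogeny $f:X\to Y$. Then $e(f)=\mu(f)=m$, $l=l(f)$ is even, and the prime-to-$p$ part of $\deg f$ is a square.

**Step 1: factoring $f$.** First divide by the prime-to-$p$ part of the kernel; (c) handles this. Then divide by the étale and multiplicative $p$-parts, both of order $p^m$, simultaneously filtered with successive quotients $\mathbb Z/p$ and $\mu_p$. This gives $m$ isogenies with kernel $\mathbb Z/p\times\mu_p$, handled by Proposition 9 with $A=\mathbb Z/p$. There remains an isogeny with local-local kernel of order $p^l$. If $X$ has $p$-rank $g$, all local-local parts vanish by (2), so $l=0$ and we are done.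

**Step 2: the local-local part for $p$-rank $g-1$.** Let $X'$ be the source of the last isogeny; it has $p$-rank $g-1$. The étale and multiplicative parts of its $p$-divisible group have height $g-1$ each, and the multiplicative part has dimension $g-1$. So the local-local part $\mathbb G'$ has height $2$ and dimension $1$: it is a one-dimensional formal group of height $2$. The ideals of finite colength in $k[[x]]$ are the $(x^N)$, so its subgroup of order $p^l$ is unique, given by $x^{p^l}=0$. It equals $\mathbb G'[p^{l/2}]$, which has order $p^l$. Hence the last isogeny is a composition of isogenies $X''\to X''/\mathbb G''[p]$, with $\mathbb G''$ the local-local part of $X''[p^\infty]$. Instead of this isogeny use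
$$X''/\mathbb G''[p]\to X''/X''[p]\cong X'',$$
whose kernel is $(\mathbb Z/p)^{g-1}\times\mu_p^{g-1}=A\times A^D$ with $A=(\mathbb Z/p)^{g-1}$. By Proposition 9, $X''/\mathbb G''[p]$ and $X''$ are derived isogenous. $\blacksquare$

## 10. Counterexamples with residue field $\overline{\mathbb F}_p$

*Proof of Theorem 8(a).* Over $\overline{\mathbb F}_p$ Frobenius can have $\delta\ne0$, so we use the parity of $l$. We look for $X_0$ over $\overline{\mathbb F}_p$ all of whose self-quasi-isogenies have even $l$, and for an isogeny out of it with $l=1$ that is invisible generically.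

**Step 1: a CM field and a Weil number.** We prescribe the local behavior at $p$. Let $r\in\mathbb F_p[x]$ be monic irreducible of degree $g-1$ with $r(0)\ne0$ (for $g=2$ take $r=x-1$). By weak approximation on coefficients there is a monic polynomial of degree $g$ over $\mathbb Q$ that has $g$ distinct real roots, is $p$-integral and congruent to $x\,r(x)$ modulo $p$, and is Eisenstein at some prime $\ell\neq p$. It is irreducible and defines a totally real field $L_0$ of degree $g$. By Hensel, $p\mathcal O_{L_0}=\mathfrak p_1\mathfrak p_2$ with $L_{0,\mathfrak p_2}=\mathbb Q_p$ and $L_{0,\mathfrak p_1}/\mathbb Q_p$ unramified of degree $g-1$. By weak approximation choose $d\in L_0$ totally negative, a square at $\mathfrak p_1$, with $L_{0,\mathfrak p_2}(\sqrt d)=\mathbb Q_{p^2}$, the unramified quadratic extension. Put $L=L_0(\sqrt d)$, a CM field. Then $\mathfrak p_1\mathcal O_L=v\bar v$, $\mathfrak p_2\mathcal O_L=w$, $L_w=\mathbb Q_{p^2}$, and all of $v,\bar v,w$ are unramified over $p$.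

Let $h$ be the class number of $L$, $v^h=(a)$, and $\pi=p^ha/\bar a$. Then $\pi\bar\pi=q:=p^{2h}$, and $\pi$ has orders $2h,0,h$ at $v,\bar v,w$ and is a unit at other places. So $\pi$ is an algebraic integer and a Weil $q$-number, with slopes $\mathrm{ord}(\pi)/\mathrm{ord}(q)=1,0,\tfrac12$ at $v,\bar v,w$.

**Step 2: $M:=\mathbb Q(\pi^n)=L$ for all $n\ge1$.** This controls endomorphisms over all finite fields. $M$ is stable under conjugation since $\bar\pi^n=q^n/\pi^n$. It is not real, because $\pi^n$ has different orders at $v$ and $\bar v$. So $M$ is CM, quadratic over $M_0=M\cap L_0$. The slope of $\pi^n$ at a place of $L$ depends only on the place of $M$ below, so the places of $M$ below $v,\bar v,w$ are distinct. The place below $w$ is stable under conjugation. Conjugation generates $\mathrm{Gal}(M/M_0)$ and permutes transitively the places over a given place of $M_0$, so the place below $w$ is the only place of $M$ above its restriction $w_0$ to $M_0$. If $\mathfrak p_1$ were over $w_0$, then $v$ would lie over that place of $M$, which is excluded. So $\mathfrak p_2$ is the only place of $L_0$ over $w_0$,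 and $[L_0:M_0]=[L_{0,\mathfrak p_2}:M_{0,w_0}]=1$ as $L_{0,\mathfrak p_2}=\mathbb Q_p$. Hence $M_0=L_0$ and $M=L$.

**Step 3: the abelian variety $X_0$.** By Honda–Tate there is a simple abelian variety over $\mathbb F_q$ with Frobenius $\pi$. The invariants of its endomorphism algebra at $v,\bar v,w$ are slope times local degree, that is $g-1,0,1$, all $\equiv0$ modulo $1$, and $L$ has no real places. So its endomorphism algebra is $L$ and its dimension is $g$. Its rational $\ell$-adic Tate module, for a prime $\ell\ne p$, is free of rank one over $L\otimes\mathbb Q_\ell$. So the characteristic polynomial of $\pi^n$ on it is that of multiplication by $\pi^n$ on $L$, of degree $2g=[\mathbb Q(\pi^n):\mathbb Q]$, hence irreducible with distinct roots. Endomorphisms over $\mathbb F_{q^n}$ commute with $\pi^n$, and the commutant of $\pi^n$ has dimension $2g$, so the endomorphism algebra over $\mathbb F_{q^n}$ is still $L$. Let $X_0$ be the base change to $k=\overline{\mathbb F}_p$. Every endomorphism is defined over a finite field, so $\operatorname{End}^0(X_0)=L$.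

The slope $\lambda$ occurs in $X_0[p^\infty]$ with multiplicity the sum of the $[L_\nu:\mathbb Q_p]$ over the places $\nu$ of slope $\lambda$. So slopes $0$, $1$, $\tfrac12$ have multiplicities $g-1$, $g-1$, $2$, and
$$X_0[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^{g-1}\times\mu_{p^\infty}^{g-1}\times\mathbb G$$
with $\mathbb G$ the one-dimensional formal group of height $2$, unique up to isomorphism over $k$.

**Step 4: every self-quasi-isogeny of $X_0$ has even $l$.** A nonzero endomorphism of $\mathbb G$ is a nonzero power series, hence an isogeny. So $\mathbb D=\operatorname{End}^0(\mathbb G)$ is a division algebra (the quaternion algebra), and $l=\log_p|\ker|$ extends to a homomorphism $l:\mathbb D^*\to\mathbb Z$ with $l(p)=2$. An element with $l(x)\ge0$ lies in $\operatorname{End}(\mathbb G)$. Indeed, write $x=p^{-s}y$ with $y\in\operatorname{End}(\mathbb G)$ and $l(y)\ge2s$. Subgroups of each order are unique, so $\ker y\supset\mathbb G[p^s]$, and $y$ is divisible by $p^s$. Consequently, if $l(x)\ge l(z)$ and $x+z\ne0$, then $xz^{-1}$ and $1+xz^{-1}$ lie in $\operatorname{End}(\mathbb G)$ and $l(x+z)\ge l(z)$.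 So $l$ is a valuation on $\mathbb D$ that restricts to $2v_p$ on $\mathbb Q_p$. On a subfield finite over $\mathbb Q_p$ it is twice the unique extension of $v_p$. On an unramified subfield it takes only even values.

The ring map $L\otimes\mathbb Q_p=L_v\times L_{\bar v}\times L_w\to\mathbb D$ factors through one factor $L_\nu$, as $\mathbb D$ has no zero divisors. So on $L^*$ we have $l=2\,\mathrm{ord}_\nu$. Now $\pi$ acts on $\mathbb G$ as the $q$-Frobenius, with kernel $x^q=0$ of order $q=p^{2h}$. So $2\,\mathrm{ord}_\nu(\pi)=2h$, and $\nu=w$. Thus an isogeny $u\in\operatorname{End}(X_0)$ has $l(u)=2\,\mathrm{ord}_w(u)$, since its local-local kernel is its kernel on $\mathbb G$. This is even. As $l([n])=2v_p(n)$ by (2), every self-quasi-isogeny of $X_0$ has even $l$.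

**Step 5: lifting an elliptic curve.** We lift the factor $\mathbb G$ through an elliptic curve. Let $E_0/k$ be a supersingular elliptic curve; $E_0[p^\infty]\cong\mathbb G$. Choose a lift $\mathcal E$ of $E_0$ of one of two kinds. Over $R_0=W(k)$ lift a Weierstrass equation. Over $R_0=k[[t]]$ we want an ordinary generic fiber. The Weierstrass equations with nonzero discriminant form an open subset of an affine space, on which $j$ is a nonconstant function. So on some line through the point of $E_0$ the function $j$ is nonconstant, for otherwise it would be constant along every line through this point, hence constant. Using $t$ as coordinate on this line we get $\mathcal E$ over $k[[t]]$ with $j(\mathcal E)\in k(t)\setminus k$. A supersingular $j$-invariant lies in $\overline{\mathbb F}_p=k$, so the generic fiber is ordinary.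

**Step 6: lifting $X_0$.** We lift $X_0$ together with a polarization, so that the lift is algebraic. Let $\lambda=\phi_{\mathcal L}$ be a polarization of $X_0$, $\mathcal L$ ample. There are no nonzero homomorphisms between étale, multiplicative and local-local $p$-divisible groups over $k$, so on $X_0[p^\infty]$ the map $\lambda$ is block diagonal. On $\mathbb G\cong E_0[p^\infty]$ write $\lambda=\iota\circ u$, with $\iota$ the principal polarization of $E_0$ and $u\in\operatorname{End}(E_0[p^\infty])$.

We claim $u\in\mathbb Z_p$. First, $\operatorname{End}(E_0[p^\infty])=\operatorname{End}(E_0)\otimes\mathbb Z_p$. Both have rank $4$ over $\mathbb Z_p$, and the inclusion has torsion-free cokernel: if $p\psi=a+pb$ with $a\in\operatorname{End}(E_0)$ and $b\in\operatorname{End}(E_0)\otimes\mathbb Z_p$, then $a$ kills $E_0[p]$, so $a=pa'$ and $\psi=a'+b$. Next, $\lambda$ and $\iota$ satisfy the same symmetry condition on $p$-divisible groups: $\lambda^\vee=\varepsilon\lambda$ and $\iota^\vee=\varepsilon\iota$ with the same universal sign coming from biduality. Hence $u^\vee\iota=\iota u$, so $u$ is fixed by the Rosati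 involution of $\iota$. On $\operatorname{End}(E_0)$ this is the canonical involution. So $2u=\mathrm{Tr}(u)$, $u\in\mathbb Q_p$, and $u$ is integral over $\mathbb Z_p$; the claim follows.

Therefore $\lambda$ lifts to a homomorphism from
$$\mathcal G=(\mathbb Q_p/\mathbb Z_p)^{g-1}\times\mu_{p^\infty}^{g-1}\times\mathcal E[p^\infty]$$
over $R_0$ to its dual: homomorphisms of étale and of multiplicative groups lift uniquely, and $u\iota$ lifts because $\iota$ lifts to the principal polarization of $\mathcal E$ and $u\in\mathbb Z_p$. By Serre–Tate, $X_0$ and $\lambda$ lift compatibly over all $R_0/\mathfrak m^{n+1}$, to $X_n$ and $\lambda_n:X_n\to\hat X_n$. The line bundles $(1,\lambda_n)^*\mathcal P$ lift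
$$(1,\phi_{\mathcal L})^*\mathcal P\cong[2]^*\mathcal L\otimes\mathcal L^{-2}\cong\mathcal L\otimes[-1]^*\mathcal L,$$
which is ample. By Grothendieck's existence theorem there is an abelian scheme $\mathcal X/R_0$ with special fiber $X_0$ and $p$-divisible group $\mathcal G$.

**Step 7: subgroups and generic fibers.** We choose a subgroup of order $p^2$ with special fiber $\mathbb Z/p\times\alpha_p$. If $R_0=W(k)$, take a finite extension $R$ of $R_0$ (residue field $k$) over which $\mathcal E_K[p]$ has a subgroup of order $p$, and let $D_1$ be its closure in $\mathcal E[p]$. Its special fiber is the unique subgroup of order $p$ of $E_0[p]$. It is local-local of order $p$, so it is $\alpha_p$. If $R_0=k[[t]]$, take $R=R_0$ and $D_1$ the kernel of relative Frobenius on $\mathcal E$. Its special fiber is $\alpha_p$, and its geometric generic fiber is $\mu_p$, as the generic fiber of $\mathcal E$ is ordinary. In both cases put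
$$G=\mathbb Z/p\times D_1\subset\mathcal X_R,\qquad\mathcal Y=\mathcal X_R/G,$$
with $\mathbb Z/p\subset\mathbb Q_p/\mathbb Z_p$ in one étale factor; this uses $g\ge2$. The geometric generic fibers of $\mathcal X_R$ and $\mathcal Y$ are derived isogenous. In characteristic $0$ this is (i), as the degree is $p^2$ and $g\ge2$. In characteristic $p$ it is Proposition 9, as $G_{\overline K}\cong\mathbb Z/p\times\mu_p=A\times A^D$.

**Step 8: special fibers.** Here $f:X_0\to\mathcal Y_k$ has kernel $\mathbb Z/p\times\alpha_p$, so $l(f)=1$. If $X_0$ and $\mathcal Y_k$ were derived isogenous, Theorem 6 would give a balanced quasi-isogeny $h:X_0\to\mathcal Y_k$, and $l(h)$ would be even. Then $h^{-1}f$ would be a self-quasi-isogeny of $X_0$ with odd $l$, which contradicts Step 4. $\blacksquare$
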